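\title{Positive Lyapunov exponents without nonuniform expansion in any metric}

\begin{abstract}
Let $f$ be a diffeomorphism that is partially hyperbolic on a compact set, with splitting $E^s\oplus E^{cu}$. A conjecture posed in a paper of Alves, Dias, Luzzatto and Pinheiro asserts that positive Lyapunov exponents along $E^{cu}$ on a set $H$ of positive Lebesgue measure imply weak nonuniform expansion along $E^{cu}$ on $H$ for some Riemannian metric. We disprove it in every finite smoothness class $C^r$, on $S^2\times S^1$, with $\dim E^{cu}=2$ and $H$ open; the expansion condition fails at every point of $H$ for every metric. The orbits follow a homoclinic loop of a saddle and spend asymptotically all their time near it, while rare, rapidly oscillating perturbations stretch every vector exponentially along a sequence of times. We also characterize, through the accumulation points of empirical measures, the sets $H$ for which a good metric exists.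
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two notions of expansion}
Let $M$ be a compact Riemannian manifold and let $f\colon M\to M$ be a $C^{1+}$ diffeomorphism, that is, a $C^1$ diffeomorphism with H\"older continuous derivative. Let $K\subseteq M$ be compact with $f(K)\subseteq K$. The map $f$ is \emph{partially hyperbolic on $K$} if there are a continuous $Df$-invariant splitting $T_KM=E^s\oplus E^{cu}$ and constants $C>0$, $0<\lambda<1$ such that for all $x\in K$ and $n\ge1$
\[
\|Df^n|_{E^s_x}\|\le C\lambda^n,\qquad \|Df^n|_{E^s_x}\|\cdot\|Df^{-n}|_{E^{cu}_{f^n(x)}}\|\le C\lambda^n .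
\]
So $E^s$ is uniformly contracted, and vectors of $E^{cu}$ may be contracted too, but at a slower exponential rate. We compare two ways of saying that $E^{cu}$ expands along the orbits of a set $H\subseteq K$ of positive Lebesgue measure.

\medskip\noindent\textbf{Condition (PL)}, \emph{positive Lyapunov exponents along $E^{cu}$ on $H$}: there is $\epsilon>0$ such that
\[
\limsup_{n\to\infty}\frac1n\log\|Df^n(x)v\|>\epsilon\qquad\text{for all }x\in H\text{ and }0\ne v\in E^{cu}_x .
\]

\noindent\textbf{Condition (NUE)}, \emph{weak nonuniform expansion along $E^{cu}$ on $H$}: there is $\epsilon>0$ such that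
\[
\liminf_{n\to\infty}\frac1n\sum_{i=1}^{n}\log\|Df^{-1}|_{E^{cu}_{f^i(x)}}\|<-\epsilon\qquad\text{for all }x\in H .
\]

Condition (PL) follows one vector at a time. It does not depend on the metric, because two metrics on $M$ differ by a bounded factor. Condition (NUE) records, at each step, the vector that is expanded least at that step. To write it briefly, put, for a continuous metric $g$, $N\ge1$ and $x\in K$,
\[
\Psi^g_N(x)=\log\|(Df^N|_{E^{cu}_x})^{-1}\|_g=\log\|Df^{-N}|_{E^{cu}_{f^N(x)}}\|_g .
\]
This function is continuous on $K$, and $e^{-\Psi^g_N(x)}$ is the minimum of $\|Df^Nv\|_g/\|v\|_g$ over $0\neq v\in E^{cu}_x$. The sum in (NUE) is the Birkhoff sum $\sum_{i=0}^{n-1}\Psi^g_1(f^ix)$. Applying the minimum property $n$ times gives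
\[
\frac1n\log\|Df^n(x)v\|_g\ \ge\ \frac1n\log\|v\|_g-\frac1n\sum_{i=0}^{n-1}\Psi^g_1(f^ix),
\]
with equality when $\dim E^{cu}=1$. Hence (NUE) implies (PL), and the two conditions are equivalent when $\dim E^{cu}=1$. In higher dimension, (PL) is strictly weaker than (NUE) for a given metric.

\begin{example}\label{ex:torus}
Let $\mathcal A$ be the automorphism of $\mathbb T^2$ with matrix $\left(\begin{smallmatrix}2&1\\1&1\end{smallmatrix}\right)$; its eigenvalues are $\omega^{\pm1}$ with $\omega=(3+\sqrt5)/2$. Let $f=\mathcal A\times\mathcal A^2$ and $K=H=\mathbb T^4$. Let $E^{cu}$ be spanned by eigenvectors $e_1,e_2$ with eigenvalues $\omega,\omega^2$, and $E^s$ by the two contracting eigenvectors. Then (PL) holds with any $\epsilon<\log\omega$. For a flat metric $g$ the function $\Psi^g_1$ is constant. If $e_1,e_2$ are orthonormal, the constant is $-\log\omega$ and (NUE) holds. If $e_1,e_2$ are unit vectors with $\|e_1-e_2\|<\omega^{-1}-\omega^{-2}$, then $\|Df^{-1}(e_1-e_2)\|=\|\omega^{-1}e_1-\omega^{-2}e_2\|\ge\omega^{-1}-\omega^{-2}>\|e_1-e_2\|$, so the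 constant is positive and (NUE) fails.
\end{example}

In this example (NUE) fails only because the metric is badly chosen. It is natural to guess that a bad metric is the only obstacle, and this is the conjecture posed in \cite{ADLP}.

\medskip\noindent\textbf{Conjecture.} \emph{Assume that $f$ is partially hyperbolic on $K$ and satisfies \textup{(PL)} along $E^{cu}$ on $H$. Then there is a Riemannian metric on $M$ for which $f$ satisfies \textup{(NUE)} on $H$.}

\subsection{Results}
The conjecture is false.

\begin{theorem}\label{thm:A}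
Let $r\ge2$ be an integer. There are a $C^r$ diffeomorphism $f$ of $M=S^2\times S^1$, a compact forward invariant set $K$ on which $f$ is partially hyperbolic with $\dim E^s=1$ and $\dim E^{cu}=2$, and a nonempty open set $H\subset K$ such that:
\begin{enumerate}
\item[(i)] with $\epsilon=\frac{\log4}{2^{17}r}$, we have $\limsup_n\frac1n\log\|Df^n(x)v\|>\epsilon$ for every $x\in H$ and $0\ne v\in E^{cu}_x$, so that \textup{(PL)} holds;
\item[(ii)] for every continuous Riemannian metric $g$ on $M$ and every $x\in H$,
\[
\liminf_{n\to\infty}\frac1n\sum_{i=1}^n\log\|Df^{-1}|_{E^{cu}_{f^i(x)}}\|_g\ \ge\ \log16>0,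
\]
so that \textup{(NUE)} fails at every point of $H$ for every metric.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:dim}
Let $r\ge2$, $d_s\ge1$ and $d\ge2$ be integers. There are a $C^r$ diffeomorphism $f$ of a compact manifold $M$, a compact forward invariant set $K$ on which $f$ is partially hyperbolic with $\dim E^s=d_s$ and $\dim E^{cu}=d$, and a nonempty open set $H\subset K$ on which \textup{(PL)} and statement \textup{(ii)} of Theorem~\ref{thm:A} hold.
\end{theorem}

The restriction $d\ge2$ is sharp, by the equivalence above. A $C^r$ map with $r\ge2$ is $C^{1+}$, so the examples lie in the class of the conjecture. We make no claim about $C^\infty$ maps; see Remark~\ref{rem:smooth}.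

The second result says when a good metric exists. The \emph{empirical measures} of $x\in K$ are the probabilities $\nu_n(x)=\frac1n\sum_{i<n}\delta_{f^ix}$ on $K$. Fix a reference metric $g_0$ on $M$, write $\Psi_N=\Psi_N^{g_0}$, and for an $f$-invariant probability $\mu$ on $K$ put
\[
\Lambda(\mu)=\sup_{N\ge1}\Bigl(-\frac1N\int\Psi_N\,d\mu\Bigr).
\]
We recall in Section~\ref{sec:B} that $\Lambda(\mu)$ is the $\mu$-integral of the smallest Lyapunov exponent along $E^{cu}$.

\begin{theorem}\label{thm:B}
Let $f$ be a $C^{1+}$ diffeomorphism that is partially hyperbolic on $K$. For any set $H\subseteq K$ the following are equivalent: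
\begin{enumerate}
\item[(a)] there is a $C^\infty$ Riemannian metric on $M$ for which \textup{(NUE)} holds on $H$;
\item[(b)] there are $N\ge1$ and $\epsilon>0$ with $\liminf_n\frac1n\sum_{i=0}^{n-1}\Psi_N(f^ix)<-\epsilon$ for all $x\in H$;
\item[(c)] there is a weak* closed set $\mathcal M$ of $f$-invariant probabilities on $K$, with $\Lambda(\mu)>0$ for all $\mu\in\mathcal M$, such that for every $x\in H$ the empirical measures $\nu_n(x)$ have an accumulation point in $\mathcal M$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:finite}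
The conclusion of the conjecture holds if, for every $x\in H$, the empirical measures of $x$ accumulate on one of finitely many ergodic measures all of whose Lyapunov exponents along $E^{cu}$ are positive.
\end{corollary}

Theorem~\ref{thm:B} shows where to look for a counterexample. The existence of a good metric depends only on where orbits spend a positive fraction of their time, whereas (PL) can be produced by events of frequency zero. In Theorem~\ref{thm:A} the empirical measures of every point of $H$ converge to the Dirac mass at a fixed point whose smallest exponent along $E^{cu}$ is $-\log16$.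

Section~\ref{sec:obstruction} turns this observation into an obstruction to (NUE). Sections~\ref{sec:loop}--\ref{sec:f0} build a diffeomorphism $f_0$ of $S^2$ with an open set of points whose empirical measures converge to a saddle and at which every vector has a positive upper exponent. Section~\ref{sec:proofA} adds contracting directions. Section~\ref{sec:B}, which uses only Section~\ref{sec:obstruction}, proves Theorem~\ref{thm:B}.

\section{Empirical measures and an obstruction to (NUE)}\label{sec:obstruction}

Write $E=E^{cu}$. The Borel probabilities on the compact set $K$ form a compact metrizable space in the weak* topology, in which $\mu_n\to\mu$ means $\int\varphi\,d\mu_n\to\int\varphi\,d\mu$ for all continuous $\varphi$. Let $\operatorname{Acc}(x)$ be the set of accumulation points of the sequence $\nu_n(x)$. Every $\nu\in\operatorname{Acc}(x)$ is $f$-invariant, since $\int(\varphi\circ f-\varphi)\,d\nu_n(x)=\frac1n(\varphi(f^nx)-\varphi(x))\to0$. For continuous $\varphi$,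
\begin{equation}\label{eq:liminf}
\liminf_{n\to\infty}\frac1n\sum_{i<n}\varphi(f^ix)=\min_{\nu\in\operatorname{Acc}(x)}\int\varphi\,d\nu .
\end{equation}
Indeed, each $\int\varphi\,d\nu$ is a limit of averages along a subsequence, and a subsequence along which the averages tend to the $\liminf$ has a further subsequence along which $\nu_n(x)$ converges.

With $\varphi=\Psi^g_1$, formula \eqref{eq:liminf} shows that (NUE) at $x$ depends only on $\operatorname{Acc}(x)$. In the simplest case $\operatorname{Acc}(x)=\{\delta_y\}$ for a fixed point $y$. If $Df|_{E_y}$ has an eigenvalue $\gamma\in(0,1)$, then $\Psi^g_1(y)\ge-\log\gamma>0$ for every $g$, because an operator norm is at least the modulus of each eigenvalue, and no metric satisfies (NUE) at $x$. This case suffices for Theorem~\ref{thm:A}. For odd $d$ in Theorem~\ref{thm:dim} the fixed point is replaced by an invariant set, on which a change of metric contributes only a coboundary.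

\begin{lemma}\label{lem:obstruction}
Let $Y\subseteq K$ be compact with $f(Y)\subseteq Y$. Let $e$ be a continuous, nowhere vanishing section of $E$ over $Y$ and $\gamma>0$ a constant with $Df(y)e(y)=\gamma\,e(fy)$ for all $y\in Y$. If $x\in K$ and $\nu(Y)=1$ for every $\nu\in\operatorname{Acc}(x)$, then for every continuous metric $g$
\[
\liminf_{n\to\infty}\frac1n\sum_{i<n}\Psi^g_1(f^ix)\ge-\log\gamma .
\]
\end{lemma}

\begin{proof}
Let $u(y)=\log\|e(y)\|_g$, a continuous function on $Y$. Since $(Df|_{E_y})^{-1}e(fy)=\gamma^{-1}e(y)$, we have $\Psi^g_1\ge-\log\gamma+u-u\circ f$ on $Y$. Each $\nu\in\operatorname{Acc}(x)$ is invariant and carried by $Y$, so $\int_Y(u-u\circ f)\,d\nu=0$ and $\int\Psi^g_1\,d\nu\ge-\log\gamma$. Now apply \eqref{eq:liminf}.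
\end{proof}

\section{A homoclinic loop}\label{sec:loop}

We need an open set of orbits that spend almost all their time near a saddle. Such orbits must leave the saddle and return ever closer to its stable manifold. A loop formed by the stable and unstable manifolds achieves this when the contraction at the saddle is stronger than the expansion.

\subsection{The smooth model}
View $S^2$ as $\mathbb R^2\cup\{\infty\}$ and let $o=(0,0)$. Define
\[
L(x,y)=\bigl(4x,\tfrac1{16}y\bigr),\qquad J(x,y)=\bigl(y,\,1-\tfrac12(x-1)\bigr),
\]
\[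
V=\bigl\{(2x)^2+(y/2)^2\le1\bigr\},\qquad U=\bigl\{(x-1)^2+y^2\le\tfrac1{16}\bigr\}.
\]
The maps $L$ and $J$ preserve orientation: their Jacobian determinants are $\frac14$ and $\frac12$. The ellipse $V$ contains the rectangle $[0,\frac9{32}]\times[0,\frac98]$, because $2\cdot(\frac9{16})^2<1$. See Figure~\ref{fig:loop}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.2]
\begin{scope}
\clip (-0.75,-0.4) rectangle (1.5,1.4);
\draw[gray,fill=gray!10] (0,0) ellipse (0.5 and 2);
\end{scope}
\draw[fill=gray!30] (1,0) circle (0.25);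
\draw[fill=gray!30] (0,1) ellipse (0.25 and 0.125);
\draw (-0.7,0) -- (1.45,0);
\draw (0,-0.4) -- (0,1.4);
\draw[->,very thick] (0,0.7) -- (0,0.4);
\draw[->,very thick] (0.42,0) -- (0.68,0);
\draw[->,dashed] (1.1,0.28) to[bend right=35] node[above right] {$J$} (0.29,1.02);
\fill (0.069,1.05) circle (0.015) node[right] {\scriptsize $0$};
\fill (0.275,0.066) circle (0.015) node[above] {\scriptsize $1$};
\fill (1.1,0.004) circle (0.015) node[above] {\scriptsize $2$};
\fill (0.004,0.95) circle (0.015) node[left] {\scriptsize $3$};
\node at (-0.28,0.5) {$V$};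
\node at (1,-0.34) {$U$};
\node[above left] at (-0.05,1.12) {$J(U)$};
\node[below left] at (0,0) {$o$};
\end{tikzpicture}
\caption{The model map equals the linear saddle $L$ on the ellipse $V$ (shown in part) and the affine map $J$ on the disk $U$. The map $J$ sends the horizontal diameter of $U$, a piece of the unstable manifold of $o$, into the vertical axis, which is the stable manifold. The points $0,1,2,3$ are consecutive iterates; point $3$ is much closer to the stable manifold than point $0$.}\label{fig:loop}
\end{figure}

\begin{lemma}\label{lem:F}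
There is a $C^\infty$ diffeomorphism $F$ of $S^2$ with $F=L$ on $V$ and $F=J$ on $U$.
\end{lemma}

\begin{proof}
We use the disk theorem of Palais (1960) and Cerf, see \cite[Theorem~8.3.1]{Hirsch}: two orientation-preserving embeddings of a closed disk of full dimension into a connected oriented manifold without boundary are related by a compactly supported ambient diffeotopy. Applied to the inclusion of $V$ and to $L|_V$, it gives an orientation-preserving diffeomorphism $F_1$ of $S^2$ with $F_1=L$ on $V$. We have $U\cap V=\emptyset$, since $x\ge\frac34$ on $U$ and $x\le\frac12$ on $V$. We have $J(U)\cap L(V)=\emptyset$, since $y\ge\frac78$ on $J(U)$ and $y\le\frac18$ on $L(V)$. So $U$ and $F_1^{-1}J(U)$ lie in the connected surface $S^2\setminus V$, and the theorem gives a diffeomorphism $G$, compactly supported in $S^2\setminus V$, with $G=F_1^{-1}J$ on $U$. Put $F=F_1\circ G$.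
\end{proof}

\subsection{Vertical perturbations and the stage map}
We perturb $F$ only inside $U$, by moving points vertically. Fix a $C^\infty$ function $\chi\colon\mathbb R\to[0,1]$ supported in $[-\frac15,\frac15]$, equal to $1$ on $[-\frac1{10},\frac1{10}]$, with $|\chi'|\le20$. Call $Z\colon\mathbb R\to\mathbb R$ \emph{admissible} if it is $C^r$, supported in $[-\frac3{40},\frac3{40}]$, and $\sup|Z|<\frac1{40}$. For admissible $Z$ put
\[
\Theta_Z(x,y)=\bigl(x,\;y+\chi(y)Z(x-1)\bigr),\qquad f_Z=F\circ\Theta_Z .
\]
The map $\Theta_Z$ is the identity off the rectangle $\{|x-1|\le\frac3{40},\,|y|\le\frac15\}$, which lies in the interior of $U$ because $(\frac3{40})^2+(\frac15)^2<\frac1{16}$. For fixed $x$, the map $y\mapsto y+\chi(y)Z(x-1)$ has derivative greater than $\frac12$ and is the identity for $|y|\ge\frac15$, so it is a bijection of $\mathbb R$. The Jacobian determinant of $\Theta_Z$ is this same derivative, so $\Theta_Z$ is a $C^r$ diffeomorphism of $S^2$, and $\Theta_Z(U)=U$. Thus $f_Z$ is a $C^r$ diffeomorphism with $f_Z=L$ on $V$ and $f_Z=J\circ\Theta_Z$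 on $U$.

A point at distance about $4^{-n}$ from the stable manifold needs $n$ iterates to reach $U$. It arrives at height about $16^{-n}=4^{-2n}$, and $J$ turns this height into the new distance from the stable manifold. So the passage times double. Put
\[
n_k=2^k,\qquad y_k=16^{-n_k}=4^{-n_{k+1}}\qquad(k\ge0),
\]
and say that a point \emph{enters stage $k$ with coordinates $(p,q)$} if it equals $(4^{-n_k}(1+p),\,1+q)$. For a function $W\colon\mathbb R\to\mathbb R$ define the \emph{stage map}
\[
S_W(p,q)=\bigl(q+W(p),\,-\tfrac12p\bigr).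
\]

\begin{lemma}\label{lem:stage}
Let $Z$ be admissible and let $z$ enter stage $k$ with coordinates $(p,q)$, where $|p|,|q|\le\frac18$. Then
\begin{equation}\label{eq:stagepoints}
f_Z^{\,i}(z)=\bigl(4^{\,i-n_k}(1+p),\,16^{-i}(1+q)\bigr)\qquad(0\le i\le n_k).
\end{equation}
If $Z(p)=y_kW(p)$, then $f_Z^{\,n_k+1}(z)$ enters stage $k+1$ with coordinates $S_W(p,q)$.
\end{lemma}

\begin{proof}
For $0\le i<n_k$ the point on the right of \eqref{eq:stagepoints} lies in $[0,\frac9{32}]\times[0,\frac98]\subset V$, where $f_Z=L$; this gives \eqref{eq:stagepoints} by induction on $i$. The \emph{exit point} $f_Z^{\,n_k}(z)=(1+p,\,y_k(1+q))$ has height at most $\frac1{16}\cdot\frac98<\frac1{10}$. So $\chi=1$ there, and the point lies in $U$ because $(\frac18)^2+(\frac1{10})^2<\frac1{16}$. Its image is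
\[
J\bigl(1+p,\;y_k(1+q+W(p))\bigr)=\bigl(4^{-n_{k+1}}(1+q+W(p)),\;1-\tfrac12p\bigr).\qedhere
\]
\end{proof}

Stage $k$ consists of $n_k+1$ iterates. An orbit that enters stage $0$ at time $0$ and performs all stages enters stage $k$ at time $b_k$ and reaches its exit point at time $t_k$, where
\begin{equation}\label{eq:times}
b_k=\sum_{i<k}(2^i+1)=2^k+k-1,\qquad t_k=b_k+n_k=2^{k+1}+k-1\le2^{k+2}.
\end{equation}

\begin{lemma}\label{lem:dirac}
Let $Z$ be admissible. Suppose that for every $k\ge0$ the point $f_Z^{\,b_k}(z)$ enters stage $k$ with coordinates $(p_k,q_k)$, $|p_k|,|q_k|\le\frac18$. Then $\frac1n\sum_{i<n}\delta_{f_Z^{\,i}z}\to\delta_o$.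
\end{lemma}

\begin{proof}
Let $\mathcal U$ be a neighborhood of $o$ and choose $i_0$ with $[0,\frac98 4^{-i_0}]^2\subset\mathcal U$. By \eqref{eq:stagepoints}, the $i$-th point of stage $k$ lies in $\mathcal U$ when $i\ge i_0$ and $n_k-i\ge i_0$. So at most $2i_0$ points of each stage lie outside $\mathcal U$. If $b_k<n$ then $2^k\le n$, so at most $1+\log_2n$ stages begin before time $n$. The fraction of times $i<n$ spent outside $\mathcal U$ is at most $2i_0(1+\log_2n)/n\to0$.
\end{proof}

Suppose that the hypothesis of Lemma~\ref{lem:dirac} holds for all $z$ in an open set, and regard $p_k,q_k$ as functions of $z$. Differentiating \eqref{eq:stagepoints} gives, for a tangent vector $v$ at $z$,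
\begin{equation}\label{eq:vector}
Df_Z^{\,b_k+i}(z)v=\bigl(4^{\,i-n_k}\,dp_k(v),\;16^{-i}\,dq_k(v)\bigr)\qquad(0\le i\le n_k).
\end{equation}
In particular, the horizontal component at the exit time $t_k$ is $dp_k(v)$.

For the model $F$ itself, $Z=0$ and every stage map is the linear map $S_0(p,q)=(q,-\frac12p)$, which satisfies $S_0^2=-\frac12\,\mathrm{id}$ and $S_0^4=\frac14\,\mathrm{id}$. It preserves the square $|p|,|q|\le\frac18$, so Lemma~\ref{lem:dirac} applies to an open set of points. But $(dp_k(v),dq_k(v))=S_0^k(dp_0(v),dq_0(v))$ is bounded, and by \eqref{eq:vector} no vector grows: the expansion during a stage only recovers the contraction during the previous one. The perturbation must supply the growth.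

\section{One wiggle and its cancellation}\label{sec:wiggle}

The loop magnifies heights at the exit of stage $k$ by the factor $1/y_k=4^{2n_k}$: a displacement $y_kW(p)$ in $U$ becomes a displacement $W(p)$ in stage coordinates. Take $Z=y_kW$ near $p_k$, with $W(u)=A\sin(u/\ell)$, $0<A\le1$ and $\ell=4^{-n_k/r}$. The derivatives of $y_kW$ up to order $r$ are bounded by $y_kA\ell^{-r}=A\,4^{-n_k}$, so the perturbation is tiny in $C^r$. The orbit moves by at most $A$ in stage coordinates. But
\begin{equation}\label{eq:gain}
dp_{k+1}=dq_k+A\,4^{\,n_k/r}\cos(p_k/\ell)\,dp_k ,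
\end{equation}
and by \eqref{eq:vector} the number $dp_{k+1}(v)$ is a component of the image of $v$ at time $t_{k+1}=4n_k+k$. If neither $A$, the cosine, nor $dp_k(v)$ is exponentially small in $n_k$, then $v$ has grown at rate about $(\log4)/4r$, which does not depend on $k$. We must repeat this at infinitely many stages, for every point of an open set and every vector. Four difficulties arise.

\emph{1. Loss of control.} After a wiggle, $dp_k$ and $dq_k$ oscillate rapidly as functions of the point, and a lower bound for them at later stages is out of reach. We therefore undo each wiggle two stages later. Since $S_0^2=-\frac12\,\mathrm{id}$, the coordinate $p_{k+2}=-\frac12p_k$ remembers $p_k$, and a second wiggle can read it. For a function $h$ put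
\[
\bar h(u)=\tfrac12h(-2u),\qquad\text{so that}\qquad\bar h(-\tfrac12a)=\tfrac12h(a).
\]

\begin{lemma}\label{lem:block}
For every function $h$, both $S_0S_{\bar h}S_0S_h$ (type A) and $S_{\bar h}S_0S_hS_0$ (type B) equal $\frac14\,\mathrm{id}$. The successive states are
\begin{align*}
\text{A:}\quad&(p,q)\to\bigl(q+h(p),-\tfrac p2\bigr)\to\bigl(-\tfrac p2,-\tfrac q2-\tfrac{h(p)}2\bigr)\to\bigl(-\tfrac q2,\tfrac p4\bigr)\to\bigl(\tfrac p4,\tfrac q4\bigr),\\
\text{B:}\quad&(p,q)\to\bigl(q,-\tfrac p2\bigr)\to\bigl(-\tfrac p2+h(q),-\tfrac q2\bigr)\to\bigl(-\tfrac q2,\tfrac p4-\tfrac{h(q)}2\bigr)\to\bigl(\tfrac p4,\tfrac q4\bigr).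
\end{align*}
\end{lemma}

\begin{proof}
Each arrow is the formula for $S_W$. The map $S_{\bar h}$ acts at the third arrow in type A, where the new first coordinate is $-\frac q2-\frac12h(p)+\bar h(-\frac p2)=-\frac q2$, and at the fourth arrow in type B, where it is $\frac p4-\frac12h(q)+\bar h(-\frac q2)=\frac p4$.
\end{proof}

We group the stages into \emph{blocks} of four, $k=4m,\dots,4m+3$, each of type A or B. Then block $m$ starts at the state $4^{-m}(p_0,q_0)$, whatever the earlier wiggles were. The large derivative exists only inside a block, which is enough for a $\limsup$.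

\emph{2. The cosine may vanish.} We use a sine in one block and a cosine of the same rescaled wavelength $\tau$ in the next. Because every block starts at a multiple of $(p_0,q_0)$, both wiggles see the same phase $p_0/\tau$, and one of $|\cos(p_0/\tau)|$, $|\sin(p_0/\tau)|$ is at least $1/\sqrt2$.

\emph{3. The differential $dp_0(v)$ may vanish.} Then $dq_0(v)\ne0$, and blocks of type B, in which $h$ is evaluated at $q$, stretch $v$. So four consecutive blocks, of types A, A, B, B, form a \emph{group} with a common $\tau$. A group has $16$ stages; this is the origin of the factor $2^{16}$ in the exponent.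

\emph{4. One function $Z$ must serve all stages.} We need $Z(p_k)=y_kW_k(p_k)$ for every $k$, with different $W_k$. The factor $\frac12$ in $J$ makes the coordinates $p_k$ shrink geometrically, so that they visit pairwise disjoint intervals, one for each stage. The cost is a factor $4^{-m}$ in block $m$, which is only polynomially small in $n_{4m}=16^m$.

\begin{remark}\label{rem:smooth}
Finite smoothness is used in the choice of $\ell$. Suppose that wiggles $A_k\sin(u/\ell_k)$ with $A_k\le1$ gain a factor $A_k/\ell_k\ge e^{an_k}$ with $a>0$ fixed. Then $\ell_k^{-1}\ge e^{an_k}$ and $y_kA_k\ell_k^{-r}\ge16^{-n_k}e^{ran_k}$, which is unbounded in $k$ once $r>(\log16)/a$. So these wiggles do not give a $C^\infty$ example.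
\end{remark}

\section{The surface diffeomorphism}\label{sec:f0}

\subsection{Definition of $f_0$}
Fix $r\ge2$ and let $c=\frac1{16}$. For $m\ge0$ put $s_m=4^{-m}$ and $j=\lfloor m/4\rfloor$, the index of the group that contains block $m$. Let $\tau_j=4^{-n_{16j}/r}$ and
\[
h_m(u)=\frac{cs_m}{100}\sin\frac{u}{s_m\tau_j}\quad(m\text{ even}),\qquad h_m(u)=\frac{cs_m}{100}\cos\frac{u}{s_m\tau_j}\quad(m\text{ odd}).
\]
The wavelength is tied to the first stage $16j$ of the group, where the smoothness constraint is strongest. Block $m$ has type A if $m\equiv0,1$ and type B if $m\equiv2,3\pmod4$. The functions $W_k$ and the window centers $c_k$ are as follows.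
\[
\begin{array}{c|cccc}
k&4m&4m+1&4m+2&4m+3\\\hline
W_k,\ \text{type A}&h_m&0&\bar h_m&0\\
W_k,\ \text{type B}&0&h_m&0&\bar h_m\\
c_k&cs_m&\frac12cs_m&-\frac12cs_m&-\frac14cs_m
\end{array}
\]
The $c_k$ are the first coordinates of the orbit of $(c,\frac c2)$ under $S_0$. The positive ones are the numbers $c2^{-i}$, $i\ge0$, and the negative ones are the numbers $-c2^{-i}$, $i\ge1$, each occurring once. For an interval $I$ write $c_kI=\{c_ku:u\in I\}$. Since $1.2\cdot2^{-i-1}<0.8\cdot2^{-i}$, the \emph{windows} $I_k=c_k[0.8,1.2]$ are pairwise disjoint. Fix a $C^\infty$ function $\rho\colon\mathbb R\to[0,1]$ supported in $[0.8,1.2]$ and equal to $1$ on $[0.9,1.1]$, and define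
\[
Z(u)=\sum_{k\ge0}y_k\,\rho(u/c_k)\,W_k(u).
\]

\begin{lemma}\label{lem:Z}
The function $Z$ is admissible. Moreover $Z(u)=y_kW_k(u)$ if $u\in c_k[0.9,1.1]$, and also if $u\in I_k$ and $W_k=0$.
\end{lemma}

\begin{proof}
The $k$-th summand is supported in $I_k\subset[-1.2c,1.2c]=[-\frac3{40},\frac3{40}]$. As the windows are disjoint, $Z$ equals the $k$-th summand on $I_k$. This gives the last statement, and also $\sup|Z|\le y_0c/100<\frac1{40}$. It remains to show that the series converges in $C^r$. Let stage $k$ belong to block $m$ and group $j$. Since $\tau_j\le 1$, we have $|c_k|^{-1}\le64/s_m\le64/(s_m\tau_j)$, and $|W_k^{(i)}|\le(2/(s_m\tau_j))^i$ for $i\ge0$. By the Leibniz rule, every derivative of order at most $r$ of the $k$-th summand is bounded by $C_ry_k(s_m\tau_j)^{-r}$, with $C_r$ depending only on $r$ and $\rho$. From $16j\le4m\le k$ we get $s_m^{-1}=2^{2m}\le n_k$ and $\tau_j^{-r}=4^{n_{16j}}\le4^{n_k}$. So the bound is at most $C_r\,4^{-2n_k}n_k^r\,4^{n_k}=C_rn_k^r4^{-n_k}$, which is summable in $k$.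
\end{proof}

Define $f_0=f_Z$ for this $Z$, and let $\Omega$ be the open set of points that enter stage $0$ near $(c,\frac c2)$:
\[
\Omega=\bigl\{\bigl(\tfrac14(1+p_0),\,1+q_0\bigr):\ p_0\in c\,(0.9,1.1),\ q_0\in\tfrac c2\,(0.9,1.1)\bigr\}.
\]

\subsection{Itineraries}
On $\Omega$ define functions $p_k,q_k$ by $(p_{k+1},q_{k+1})=S_{W_k}(p_k,q_k)$. By Lemma~\ref{lem:block}, $(p_{4m},q_{4m})=s_m(p_0,q_0)$ for all $m$.

\begin{lemma}\label{lem:itinerary}
For every $z\in\Omega$ and $k\ge0$, the point $f_0^{\,b_k}(z)$ enters stage $k$ with coordinates $(p_k,q_k)$, and $|p_k|,|q_k|<\frac18$.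
\end{lemma}

\begin{proof}
We check that $p_k\in I_k$ and $Z(p_k)=y_kW_k(p_k)$ for all $k$. Fix $m$, and write $(p,q)=s_m(p_0,q_0)$ and $h=h_m$. By the definition of $\Omega$ and of $c_k$, the numbers $p,\ q,\ -\frac p2,\ -\frac q2$ lie in $c_k(0.9,1.1)$ for $k=4m,\ 4m+1,\ 4m+2,\ 4m+3$ respectively. By Lemma~\ref{lem:block}, these numbers are the $p_k$ of block $m$, with one exception in each type: $p_{4m+1}=q+h(p)$ in type A, and $p_{4m+2}=-\frac p2+h(q)$ in type B. At the exceptional stage $W_k=0$ and $|h|\le cs_m/100=|c_k|/50<|c_k|/10$, so $p_k\in I_k$. In all cases Lemma~\ref{lem:Z} gives $Z(p_k)=y_kW_k(p_k)$. Hence $|p_k|\le1.2c<\frac18$, while $|q_0|<\frac18$ and $|q_{k+1}|=\frac12|p_k|<\frac18$. The claim follows from Lemma~\ref{lem:stage} by induction on $k$.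
\end{proof}

\subsection{Growth of every vector}

\begin{proposition}\label{prop:f0}
Fix a Riemannian metric on $S^2$. For every $z\in\Omega$ we have $\frac1n\sum_{i<n}\delta_{f_0^iz}\to\delta_o$, and for every $0\ne v\in T_zS^2$
\begin{equation}\label{eq:growth}
\limsup_{n\to\infty}\frac1n\log\|Df_0^n(z)v\|\ \ge\ \frac{\log4}{2^{16}r}.
\end{equation}
\end{proposition}

\begin{proof}
The first statement follows from Lemmas~\ref{lem:dirac} and~\ref{lem:itinerary}. By \eqref{eq:stagepoints} the orbit of $z$ stays in the square $[0,\frac98]^2$, where the metric is comparable with the Euclidean one. Lemma~\ref{lem:itinerary} holds on the open set $\Omega$, so \eqref{eq:vector} applies, and there is $C_1\ge1$ with $\|Df_0^{\,t_k}(z)v\|\ge C_1^{-1}|dp_k(v)|$ for all $k$.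

Let $(\alpha,\beta)=(dp_0(v),dq_0(v))\ne(0,0)$. Put $\xi_m=\cos$ for $m$ even and $\xi_m=-\sin$ for $m$ odd. For $m$ in group $j$,
\[
\frac{d}{du}\,h_m(s_mu)=\frac{cs_m}{100\,\tau_j}\,\xi_m(u/\tau_j).
\]
We claim that for every large $j$ there are a block $m$ in group $j$ and a stage $k\le16j+14$ of block $m$ with
\begin{equation}\label{eq:claim}
|dp_k(v)|\ge C_2\,s_m/\tau_j ,
\end{equation}
where $C_2>0$ depends only on $v$.

\emph{Case $\alpha\ne0$.} For $m\in\{4j,4j+1\}$ the block has type A, and $p_{4m+1}=s_mq_0+h_m(s_mp_0)$. Hence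
\[
dp_{4m+1}(v)=s_m\Bigl(\beta+\frac{c}{100\,\tau_j}\,\xi_m(p_0/\tau_j)\,\alpha\Bigr).
\]
One of the two values of $m$ has $|\xi_m(p_0/\tau_j)|\ge1/\sqrt2$. Since $\tau_j\to0$, for large $j$ we have $|\beta|\le\frac{c|\alpha|}{300\tau_j}$, and $\frac1{100\sqrt2}-\frac1{300}>\frac1{300}$. So \eqref{eq:claim} holds with $C_2=c|\alpha|/300$ and $k=4m+1\le16j+5$.

\emph{Case $\alpha=0\ne\beta$.} For $m\in\{4j+2,4j+3\}$ the block has type B, and $p_{4m+2}=-\frac12s_mp_0+h_m(s_mq_0)$. Hence $dp_{4m+2}(v)=\frac{cs_m}{100\tau_j}\xi_m(q_0/\tau_j)\beta$. One of the two values of $m$ has $|\xi_m(q_0/\tau_j)|\ge1/\sqrt2$, so \eqref{eq:claim} holds with $C_2=c|\beta|/200$ and $k=4m+2\le16j+14$.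

In both cases $t_k\le2^{16j+16}$ by \eqref{eq:times}, $s_m\ge4^{-4j-3}$, and $\log\tau_j^{-1}=2^{16j}(\log4)/r$. Thus
\[
\log\|Df_0^{\,t_k}(z)v\|\ \ge\ 2^{16j}\,\frac{\log4}r-(4j+3)\log4+\log\frac{C_2}{C_1}.
\]
For large $j$ the right side is positive, so dividing it by $t_k$ gives at least as much as dividing it by $2^{16j+16}$. Letting $j\to\infty$ yields \eqref{eq:growth}.
\end{proof}

\begin{remark}
The $\limsup$ in \eqref{eq:growth} cannot be replaced by a $\liminf$: by \eqref{eq:vector}, $Df_0^{\,b_{4m}}(z)v=s_m(4^{-n_{4m}}\alpha,\beta)\to0$.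
\end{remark}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:dim}}\label{sec:proofA}

It remains to make $TS^2$ the center-unstable bundle of a partially hyperbolic map. Domination only requires that $E^s$ contract faster than $f_0$ contracts any vector, so we multiply $f_0$ by a strong contraction. Fix a metric on $S^2$, let $\Delta=\max\|Df_0^{-1}\|$, and choose $\kappa>0$ with $\kappa\Delta\le\frac12$. Since $Df_0^{-1}(o)=L^{-1}$ has the eigenvalue $16$, we have $\Delta\ge16$, and so $\kappa<\frac12$. On $S^1=\mathbb R/\mathbb Z$ let $R$ be the time-one map of a $C^\infty$ vector field equal to $(\log\kappa)\,\theta\,\partial_\theta$ on $[-\frac14,\frac14]$. Trajectories that start in this interval stay in it, so $R(\theta)=\kappa\theta$ for $|\theta|\le\frac14$.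

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Put
\[
f=f_0\times R,\qquad K=S^2\times[-\tfrac14,\tfrac14],\qquad H=\Omega\times(-\tfrac14,\tfrac14),
\]
$E^s=0\oplus TS^1$ and $E^{cu}=TS^2\oplus0$. The map $f$ is $C^r$, the set $K$ is compact and forward invariant, $H$ is open and nonempty, and the splitting is continuous and invariant. In the product metric, $\|Df^n|_{E^s_x}\|=\kappa^n\le2^{-n}$ and $\|Df^n|_{E^s_x}\|\,\|Df^{-n}|_{E^{cu}_{f^nx}}\|\le(\kappa\Delta)^n\le2^{-n}$ on $K$. So $f$ is partially hyperbolic on $K$. Statement (i) follows from \eqref{eq:growth}, since $Df^n$ acts on $E^{cu}$ as $Df_0^n$.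

Let $x=(z,\theta)\in H$ and $\hat o=(o,0)$. Then $f^i(x)=(f_0^iz,\kappa^i\theta)$ with $\kappa^i\theta\to0$, so Proposition~\ref{prop:f0} gives $\nu_n(x)\to\delta_{\hat o}$. The vertical vector $\partial_y\in T_oS^2=E^{cu}_{\hat o}$ satisfies $Df\,\partial_y=\frac1{16}\partial_y$. Lemma~\ref{lem:obstruction} with $Y=\{\hat o\}$ and $\gamma=\frac1{16}$ gives (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
Copies of $f_0$ provide even values of $d$, and one uniformly expanding direction provides the odd ones. Let $\mathcal B$ be a power of the automorphism $\mathcal A$ of Example~\ref{ex:torus} with eigenvalues $\kappa_1\le\kappa$ and $\kappa_1^{-1}$, and eigendirections $E^s_{\mathcal B}$, $E^u_{\mathcal B}$. Write $I=[-\frac14,\frac14]$ and $I^\circ=(-\frac14,\frac14)$.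

If $d=2a$, let $f$ be the product of $a$ copies of $f_0$ and $d_s$ copies of $R$, let $K=(S^2)^a\times I^{d_s}$ and $H=\Omega^a\times(I^\circ)^{d_s}$, and let $E^{cu}$ and $E^s$ be the sums of the tangent spaces of the spheres and of the circles. If $d=2a+1$ with $a\ge1$, let $f$ be the product of $a$ copies of $f_0$, of $\mathcal B$, and of $d_s-1$ copies of $R$, let $K=(S^2)^a\times\mathbb T^2\times I^{d_s-1}$ and $H=\Omega^a\times\mathbb T^2\times(I^\circ)^{d_s-1}$, and add the summand $E^u_{\mathcal B}$ to $E^{cu}$ and $E^s_{\mathcal B}$ to $E^s$.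

In the product metric, with a flat metric on $\mathbb T^2$, each bundle is the orthogonal sum of its summands, and $Df$ preserves them. Hence $\|Df|_{E^s}\|\le\max(\kappa,\kappa_1)=\kappa$ and $\|Df^{-1}|_{E^{cu}}\|\le\max(\Delta,\kappa_1)=\Delta$, and partial hyperbolicity follows from $\kappa\le\frac12$ and $\kappa\Delta\le\frac12$. A vector $0\ne v\in E^{cu}_x$, $x\in H$, has a nonzero component $w$ in some summand, and $\|Df^nv\|\ge\|Df^nw\|$. The upper exponent of $w$ is at least $\frac{\log4}{2^{16}r}$ by \eqref{eq:growth} if $w$ is tangent to a sphere, and equals $\log\kappa_1^{-1}\ge\log2$ if $w\in E^u_{\mathcal B}$. So (PL) holds on $H$.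

Let $\pi\colon K\to S^2$ be the projection to the first factor and $Y=\pi^{-1}(o)$, a compact set with $f(Y)\subseteq Y$. For $x\in H$ the measures $\pi_*\nu_n(x)$ are the empirical measures of $\pi(x)\in\Omega$ under $f_0$, which converge to $\delta_o$. So every $\nu\in\operatorname{Acc}(x)$ has $\pi_*\nu=\delta_o$, that is, $\nu(Y)=1$. Apply Lemma~\ref{lem:obstruction} with $e=\partial_y$ in the first factor and $\gamma=\frac1{16}$.
\end{proof}

\section{When a good metric exists}\label{sec:B}

\subsection{Subadditivity and the function $\Lambda$}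
The definition of $\Psi^g_N$ makes sense for any continuous field $g$ of inner products on $E|_K$; put $\Psi^g_0=0$. Since the inverse of $Df^{N+N'}|_{E_x}$ is the product of the inverses of $Df^N|_{E_x}$ and $Df^{N'}|_{E_{f^Nx}}$,
\begin{equation}\label{eq:sub}
\Psi^g_{N+N'}\le\Psi^g_N+\Psi^g_{N'}\circ f^N .
\end{equation}
For inner products, $g\le g'$ means $g(v,v)\le g'(v,v)$ for all $v$. If $e^{-2\eta}g\le g'\le e^{2\eta}g$ on $E|_K$, then norms of vectors differ by factors in $[e^{-\eta},e^{\eta}]$, and so
\begin{equation}\label{eq:compare}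
|\Psi^g_N-\Psi^{g'}_N|\le2\eta\qquad\text{for all }N .
\end{equation}
By compactness such an $\eta$ exists for any two fields. Let $\Gamma=\max_K|\Psi_1|$; then $\Psi_N\le N\Gamma$ by \eqref{eq:sub}.

For an invariant probability $\mu$, the sequence $a_N=\int\Psi_N\,d\mu$ satisfies $a_{N+N'}\le a_N+a_{N'}$ by \eqref{eq:sub}. Fekete's lemma states that for such a sequence $a_N/N\to\inf_Na_N/N$. Thus
\begin{equation}\label{eq:Lambda}
\Lambda(\mu)=\lim_{N\to\infty}\Bigl(-\frac1N\int\Psi_N\,d\mu\Bigr),
\end{equation}
and by \eqref{eq:compare} the limit does not change if $\Psi_N$ is replaced by $\Psi^g_N$. By Kingman's subadditive ergodic theorem, $-\Psi_N/N$ converges $\mu$-almost everywhere and the integral of the limit is $\Lambda(\mu)$. Now $e^{-\Psi_N(x)}$ is the smallest singular value of $Df^N|_{E_x}$, and by the multiplicative ergodic theorem the growth rates of the singular values are the Lyapunov exponents at almost every $x$. So $\Lambda(\mu)$ is the integral of the smallest exponent along $E$. This gives Corollary~\ref{cor:finite}: a finite set $\mathcal M$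 is closed, and for an ergodic $\mu$ the exponents are constant almost everywhere, so $\Lambda(\mu)$ is the smallest one and (c) holds. In Theorem~\ref{thm:A}, $\Psi_N(\hat o)=\log\|L^{-N}\|=N\log16+O(1)$, so $\Lambda(\delta_{\hat o})=-\log16$ and (c) fails.

\subsection{From metrics to measures and back to iterates}

\begin{proof}[Proof of (a)$\Rightarrow$(c)]
Let (NUE) hold on $H$ for the metric $g$ with constant $\epsilon$. Let $\mathcal M$ be the set of invariant probabilities $\mu$ on $K$ with $\int\Psi^g_1\,d\mu\le-\epsilon$. It is weak* closed because $\Psi^g_1$ is continuous. For $\mu\in\mathcal M$, \eqref{eq:sub} and invariance give $\int\Psi^g_N\,d\mu\le N\int\Psi_1^g\,d\mu\le-N\epsilon$, so $\Lambda(\mu)\ge\epsilon$ by \eqref{eq:Lambda}. For $x\in H$, the measure $\nu\in\operatorname{Acc}(x)$ that attains the minimum in \eqref{eq:liminf} for $\varphi=\Psi^g_1$ lies in $\mathcal M$.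
\end{proof}

\begin{proof}[Proof of (c)$\Rightarrow$(b)]
Assume $H\ne\emptyset$, so that $\mathcal M\neq\emptyset$. Each $\mu\in\mathcal M$ has its own $N$ with $\int\Psi_N\,d\mu<0$, and we need one $N$ for all; this is the only place where closedness of $\mathcal M$ is used. The functions $\varphi_l(\mu)=-2^{-l}\int\Psi_{2^l}\,d\mu$ are weak* continuous. They are nondecreasing in $l$, because $a_{2N}\le2a_N$, and they converge to $\Lambda>0$ on $\mathcal M$ by \eqref{eq:Lambda}. So the open sets $\{\varphi_l>0\}$ increase and cover the compact set $\mathcal M$. Hence some $\varphi_l$ is positive on $\mathcal M$, with minimum $2\eta>0$. If $x\in H$ and $\mu\in\operatorname{Acc}(x)\cap\mathcal M$, then \eqref{eq:liminf} gives $\liminf_n\frac1n\sum_{i<n}\Psi_{2^l}(f^ix)\le\int\Psi_{2^l}\,d\mu\le-2^{l+1}\eta<-2^l\eta$.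
\end{proof}

\subsection{Geometric means of metrics}
The implication (b)$\Rightarrow$(a) asks for a metric that spreads the expansion of $f^N$ evenly over single steps. Write $(f^{N*}g)_x(v,w)=g_{f^Nx}(Df^Nv,Df^Nw)$ for $v,w\in E_x$; this is defined on $K$ because $K$ is forward invariant. By the minimum property of $\Psi^g_N$,
\begin{equation}\label{eq:largest}
e^{-2\Psi^g_N(x)}\text{ is the largest number }s\text{ with }(f^{N*}g)_x\ge s\,g_x .
\end{equation}
A weighted sum $g'=\sum_{i<N}\zeta^{-2i}f^{i*}g$ with $\zeta>1$ satisfies $f^*g'-\zeta^2g'=\zeta^2(\zeta^{-2N}f^{N*}g-g)$, so it gives $\Psi^{g'}_1\le-\log\zeta$ exactly where $\Psi^g_N\le-N\log\zeta$. In (b) the function $\Psi_N$ is negative only on average, and we want the pointwise bound $\Psi^{g'}_1\le\frac1N\Psi_N^g$, whatever the sign. If $\dim E=1$, the geometric mean $\|v\|'=\prod_{i<N}\|Df^iv\|^{1/N}$ gives it with equality, since $\|Dfv\|'/\|v\|'=(\|Df^Nv\|/\|v\|)^{1/N}$. In higher dimension we use the geometric mean of two inner products repeatedly, which is why $N$ will be a power of $2$.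

For positive definite symmetric matrices $A,B$ let
\[
A\#B=A^{1/2}\bigl(A^{-1/2}BA^{-1/2}\bigr)^{1/2}A^{1/2}.
\]
We use the following standard properties (Kubo--Ando 1980; see \cite[Ch.~4]{Bhatia}). The mean is continuous in $(A,B)$; it is symmetric; it is homogeneous, $(sA)\#(tB)=\sqrt{st}\,(A\#B)$; it satisfies $C^T(A\#B)C=(C^TAC)\#(C^TBC)$ for invertible $C$; and $B\le B'$ implies $A\#B\le A\#B'$. Here are the reasons. Continuity is that of the square root. The matrix $X=A\#B$ is the unique positive definite solution of $XA^{-1}X=B$, since this equation says $(A^{-1/2}XA^{-1/2})^2=A^{-1/2}BA^{-1/2}$. The equation is equivalent to $XB^{-1}X=A$, and it persists under $(A,B,X)\mapsto(sA,tB,\sqrt{st}X)$ and under $(A,B,X)\mapsto(C^TAC,C^TBC,C^TXC)$. Monotonicity reduces to the fact that $P^2\le Q^2$ implies $P\le Q$ for positive definite $P,Q$: from $Q^{-1}P^2Q^{-1}\le I$ we get $\|PQ^{-1}\|\le1$, so the eigenvalues of $Q^{-1/2}PQ^{-1/2}$, which is conjugate to $PQ^{-1}$, are at most $1$.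

By the congruence property, $g\#g'$ is well defined for inner products $g,g'$ on a finite-dimensional vector space, and $\#$ commutes with pull-back by linear isomorphisms. In local continuous frames of $E$ one sees that the mean of two continuous fields is continuous.

\begin{example}
Let $x$ be a fixed point, and let $Df|_{E_x}$ send $e_1\mapsto\frac12e_2$ and $e_2\mapsto8e_1$, where $e_1,e_2$ is a $g$-orthonormal basis. Then $\Psi^g_1(x)=\log2>0$, while $Df^2|_{E_x}=4\,\mathrm{id}$ and $\Psi^g_2(x)=-\log4$. In matrices $f^*g=\operatorname{diag}(\frac14,64)$, so $g'=g\#f^*g=\operatorname{diag}(\frac12,8)$ and $f^*g'=\operatorname{diag}(\frac14\cdot8,\,64\cdot\frac12)=4g'$. Thus $\Psi^{g'}_1(x)=-\log2=\frac12\Psi^g_2(x)$.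
\end{example}

\begin{lemma}\label{lem:mean}
Let $g$ be a continuous field of inner products on $E|_K$, $N\ge1$, and $g'=g\#f^{N*}g$. Then $\Psi^{g'}_N\le\frac12\Psi^g_{2N}$ on $K$.
\end{lemma}

\begin{proof}
Fix $x\in K$ and let $s=e^{-2\Psi^g_{2N}(x)}$, so that $f^{2N*}g\ge sg$ at $x$ by \eqref{eq:largest}. Using in turn pull-back by $Df^N|_{E_x}$, monotonicity, and homogeneity with symmetry, we get at $x$
\[
f^{N*}g'=(f^{N*}g)\#(f^{2N*}g)\ \ge\ (f^{N*}g)\#(sg)=\sqrt s\,\bigl(g\#f^{N*}g\bigr)=\sqrt s\,g'.
\]
By \eqref{eq:largest}, $e^{-2\Psi^{g'}_N(x)}\ge\sqrt s=e^{-\Psi^g_{2N}(x)}$.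
\end{proof}

\begin{proof}[Proof of (b)$\Rightarrow$(a)]
\emph{Step 1: passing to a power of $2$.} Let $N,\epsilon$ be as in (b), and write $2^l=qN+s$ with $0\le s<N$. By \eqref{eq:sub}, $\Psi_{2^l}\le\sum_{t<q}\Psi_N\circ f^{tN}+N\Gamma$. The sums $\sum_{i<n}\Psi_N(f^{i+tN}x)$ and $\sum_{i<n}\Psi_N(f^ix)$ differ by at most $2tN\max|\Psi_N|$, which does not depend on $n$. Hence
\[
\frac1n\sum_{i<n}\Psi_{2^l}(f^ix)\le\frac qn\sum_{i<n}\Psi_N(f^ix)+N\Gamma+O\Bigl(\frac1n\Bigr),
\]
and the $\liminf$ of the left side is at most $-q\epsilon+N\Gamma$ for $x\in H$. Fix $l$ so large that $-q\epsilon+N\Gamma<-1$.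

\emph{Step 2: an adapted field on $E|_K$.} Starting from $g_0|_E$, define $g_{i+1}=g_i\#f^{N_i*}g_i$ with $N_i=2^{l-i-1}$ for $0\le i<l$. Lemma~\ref{lem:mean} gives $\Psi^{g_{i+1}}_{2^{l-i-1}}\le\frac12\Psi^{g_i}_{2^{l-i}}$. So $\hat g=g_l$ satisfies $\Psi^{\hat g}_1\le2^{-l}\Psi_{2^l}$ on $K$, and by Step~1
\[
\liminf_{n\to\infty}\frac1n\sum_{i<n}\Psi^{\hat g}_1(f^ix)<-2^{-l}\qquad(x\in H).
\]

\emph{Step 3: a smooth metric on $M$.} On $T_KM=E^s\oplus E$ take the orthogonal sum of $g_0|_{E^s}$ and $\hat g$. It is a continuous, positive definite section of $\operatorname{Sym}^2T^*M$ over $K$. Extending its coefficients in finitely many charts by Tietze's theorem and gluing with a partition of unity, we obtain a continuous section $G$ over $M$. It is positive definite on an open set $\mathcal U\supseteq K$. Let $\psi\colon M\to[0,1]$ be continuous, supported in $\mathcal U$, and equal to $1$ on $K$. Positive definite forms make up a convex set, so $g^*=\psi G+(1-\psi)g_0$ is a continuous metric on $M$, and $g^*=\hat g$ on $E|_K$. Smooth sections are uniformly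 dense in continuous ones, and $g^*$ is bounded below by a positive multiple of $g_0$. So for $\eta=2^{-l-2}$ there is a $C^\infty$ metric $\tilde g$ with $e^{-2\eta}g^*\le\tilde g\le e^{2\eta}g^*$. By \eqref{eq:compare}, $\Psi^{\tilde g}_1\le\Psi^{\hat g}_1+2^{-l-1}$ on $K$, and $\tilde g$ satisfies (NUE) on $H$ with constant $2^{-l-1}$.
\end{proof}

\begin{remark}
The proof of Theorem~\ref{thm:B} uses the compactness and forward invariance of $K$, the continuity of $Df$, and the continuity and invariance of the splitting. It uses neither the two inequalities of partial hyperbolicity nor the H\"older condition. The implication (a)$\Rightarrow$(c) uses only the continuity of $g$, so continuous metrics do no better than smooth ones.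
\end{remark}

\begin{thebibliography}{9}

\bibitem{ADLP}
Jose F. Alves, C. L. Dias, S. Luzzatto, V. Pinheiro,
\emph{SRB measures for partially hyperbolic systems whose central direction is weakly expanding},
arXiv:1403.2937 (2014).

\bibitem{Bhatia}
Bhatia, \emph{Positive Definite Matrices}.

\bibitem{Hirsch}
Hirsch, \emph{Differential Topology}.

\end{thebibliography}
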